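# Weak R-duality of adjoint Gabor systems and spectral multiplicity

## 1. Frames, Riesz sequences and their operators

Let $H$ be a separable Hilbert space with inner product linear in the first variable, and let $\{x_i\}_{i\in I}$ be a sequence in $H$ with countable index set $I$.

**Definition (frame).** The sequence is a frame for $H$ if there are constants $0<A\le B<\infty$ with
$$A\|h\|^2\le\sum_{i}|\langle h,x_i\rangle|^2\le B\|h\|^2\qquad(h\in H).$$
It is tight if one can take $A=B$, and Parseval if $A=B=1$. It is a frame sequence if it is a frame for $\overline{\mathrm{span}}\{x_i\}$.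

**Definition (Riesz sequence).** The sequence is a Riesz sequence with bounds $A,B$ (with $0<A\le B<\infty$) if $A\sum|c_i|^2\le\|\sum c_ix_i\|^2\le B\sum|c_i|^2$ for all $(c_i)\in\ell^2(I)$. It is a Riesz basis for $H$ if moreover its closed linear span is $H$.

We need the operators behind these definitions. Write $\delta_i$ for the standard basis of $\ell^2(I)$. When the upper frame bound holds, the synthesis operator $T_x:\ell^2(I)\to H$, $T_x\delta_i=x_i$, is bounded, and its adjoint is $T_x^*h=(\langle h,x_i\rangle)_i$. The frame operator is $S=T_xT_x^*$, that is, $Sh=\sum_i\langle h,x_i\rangle x_i$. For a frame, $A\le S\le B$, the operator $T_x$ is onto, and $\operatorname{ran}T_x^*$ is closed and equals $(\ker T_x)^\perp$. The frame is tight exactly when $S$ is a scalar. The sequence $\{S^{-1/2}x_i\}$ is always a Parseval frame, because its frame operator is $S^{-1/2}SS^{-1/2}=1$.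

A frame is a Riesz basis exactly when $T_x$ is injective, for then $T_x$ is a bounded bijection. In that case $x_i=\sum_j\langle x_i,S^{-1}x_j\rangle x_j$, and uniqueness of coefficients gives $\langle x_i,S^{-1}x_i\rangle=1$.

For a Riesz sequence $w$, the operator $T_w$ is injective with closed range. Its Gram operator is $G=T_w^*T_w$ on $\ell^2(I)$, so $\langle G\delta_k,\delta_j\rangle=\langle w_k,w_j\rangle$. Bounds $1,1$ mean that $T_w$ is isometric, that is, $w$ is orthonormal. Every Riesz sequence is a frame sequence.

For a Parseval frame $u$ we write $\theta_u=T_u^*$, $\theta_uh=(\langle h,u_j\rangle)_j$. The operator $\theta_u$ is isometric exactly when $u$ is Parseval, and then $\theta_u^*\theta_u=1$ reads $h=\sum_j\langle h,u_j\rangle u_j$. It is unitary exactly when $u$ is an orthonormal basis. Always $u_j=\theta_u^*\delta_j$. The elements of a Parseval frame satisfy $\|u_i\|^4\le\sum_j|\langle u_i,u_j\rangle|^2=\|u_i\|^2$, so $\|u_i\|\le1$. If all $\|u_i\|=1$, the same line forces $\langle u_i,u_j\rangle=0$ for $j\ne i$, and $u$ is an orthonormal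 basis.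

**Example 1.** Let $H=\ell^2(\mathbb N)$ with $I=\mathbb N$, and let $s_k>0$ be bounded and bounded away from $0$. Put $x_{2k-1}=x_{2k}=s_k\delta_k$. Then $S=\mathrm{diag}(2s_k^2)$, so $x$ is a frame. It is tight iff $(s_k)$ is constant, Parseval iff all $s_k=1/\sqrt2$, and never a Riesz basis since $x_1-x_2=0$. Put $w_j=s_j(\delta_{2j-1}+\delta_{2j})$. This is an orthogonal sequence with $G=\mathrm{diag}(2s_j^2)$, hence a Riesz sequence. It is not a Riesz basis, since $\delta_1-\delta_2$ is orthogonal to every $w_j$.

## 2. Weak R-duals as transposed matrices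

**Definition (weak R-dual, R-dual).** Let $x$ be a frame for $H$ and let $u,v$ be Parseval frames for $H$, all indexed by $I$. A frame sequence $w=\{w_j\}_{j\in I}$ in $H$ is a weak R-dual of $x$ with respect to $u$ and $v$ if
$$w_j=\sum_{i\in I}\langle x_i,u_j\rangle v_i\quad(j\in I)\tag{1}$$
and
$$x_i=\sum_{j\in I}\langle w_j,v_i\rangle u_j\quad(i\in I).\tag{2}$$
If $u,v$ are orthonormal bases, this is an R-dual in the sense of Casazza, Kutyniok and Lammers. We call $w$ a weak R-dual of $x$ (or an R-dual of $x$) if it is one for some choice of $u,v$.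

**Example 2.** In Example 1 take $u=v=(\delta_k)$. Then $\sum_i\langle x_i,\delta_j\rangle\delta_i=s_j(\delta_{2j-1}+\delta_{2j})=w_j$, and for $i\in\{2k-1,2k\}$ we get $\sum_j\langle w_j,\delta_i\rangle\delta_j=s_k\delta_k=x_i$. So $w$ is an R-dual of $x$. Write the $x_i$ as the columns of an infinite matrix; then the $w_j$ are its rows. Notice also that $S$ and $G$ are the same diagonal matrix.

**Example 3.** Let $H=\mathbb C$, $I=\{1,2\}$, $u=v=(\tfrac1{\sqrt2},\tfrac1{\sqrt2})$, a Parseval frame for $\mathbb C$. For $x=(x_1,x_2)$ formula (1) gives $w_1=w_2=\frac{x_1+x_2}2$, and (2) then demands $x_1=x_2=\frac{x_1+x_2}2$. So $x=(1,1)$ is a weak R-dual of itself, although $\mathbb C$ has no orthonormal basis with two elements. For $x=(1,-1)$, formula (1) gives $w=0$ and (2) fails, so (2) does not follow from (1).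

A convenient sufficient condition: if $u$ is an orthonormal basis, $v$ is a Parseval frame, $w$ is a frame sequence, and
$$\langle w_j,v_i\rangle=\langle x_i,u_j\rangle\qquad(i,j\in I),\tag{3}$$
then (1) and (2) hold. Indeed $\sum_i\langle x_i,u_j\rangle v_i=\sum_i\langle w_j,v_i\rangle v_i=w_j$, and $\sum_j\langle w_j,v_i\rangle u_j=\sum_j\langle x_i,u_j\rangle u_j=x_i$.

## 3. Gabor systems and their adjoint systems

For $t\in\mathbb R$ put $\mathcal T_tg(x)=g(x-t)$ and $E_tg(x)=e^{2\pi itx}g(x)$ on $L^2(\mathbb R)$. Then
$$E_t\mathcal T_s=e^{2\pi its}\mathcal T_sE_t.\tag{4}$$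

**Definition (Gabor system, adjoint system).** Let $a,b>0$ and $f\in L^2(\mathbb R)$. The Gabor system of $f$ is $\{E_{mb}\mathcal T_{na}f\}_{m,n\in\mathbb Z}$. Its adjoint Gabor system is $\{\frac1{\sqrt{ab}}E_{m/a}\mathcal T_{n/b}f\}_{m,n\in\mathbb Z}$.

By (4) every $E_{m/a}\mathcal T_{n/b}$ commutes with every $E_{kb}\mathcal T_{la}$, since the phases are $e^{2\pi iml}=e^{2\pi ink}=1$.

**Example 4.** Let $a=\frac12$, $b=1$, $f=\mathbf 1_{[0,1/2)}$. The function $h\,\mathcal T_{n/2}f$ lives on an interval of length $\frac12$, so $\sum_m|\langle h,E_m\mathcal T_{n/2}f\rangle|^2=\int_{n/2}^{n/2+1/2}|h|^2$. Summing over $n$ shows that the Gabor system is a Parseval frame. It is not a basis, as $\|f\|^2=\frac12$. The adjoint system consists of $\sqrt2\,e^{4\pi imx}\mathbf 1_{[n,n+1/2)}(x)$ and is an orthonormal basis of $L^2(\bigcup_n[n,n+\frac12))$.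

The following facts are taken as known.

- (i) If $\{E_{mb}\mathcal T_{na}f\}$ is a frame for $L^2(\mathbb R)$ with bounds $A,B$, then the adjoint Gabor system is a Riesz sequence with bounds $A,B$.
- (ii) If the Gabor frame is tight, the adjoint Gabor system is an R-dual of it (Casazza, Kutyniok, Lammers).
- (iii) If the Gabor frame is a Riesz basis, the adjoint system is a weak R-dual of it only in the sense of an R-dual: whenever it is a weak R-dual with respect to Parseval frames $u,v$, both are orthonormal bases.
- (iv) If the Gabor frame is tight and $ab<1$, the adjoint system is a weak R-dual of it with respect to an orthonormal basis and a Parseval frame for $L^2(\mathbb R)$ that is not an orthonormal basis.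

Tight frames and Riesz bases are thus covered. The problem, from Himanshi Bansal, P. Devaraj and S. Arati, "Characterizations of weak R-duality and its application to Gabor frames", arXiv:2408.14952 (2024), asks about the rest: given a Gabor frame that is neither tight nor a Riesz basis, is its adjoint Gabor system a weak R-dual of it? We must prove this for all such $(f,a,b)$ or exhibit a triple where it fails. The answer turns out to be no (Theorem 1), and one can say exactly when it is yes (Theorem 2).

## 4. Windows supported on a half-interval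

Keep $a=\frac12$, $b=1$, and let $f=\sqrt\psi$ on $[0,\frac12)$ and $f=0$ elsewhere, where $\psi$ is measurable with $A\le\psi\le B$ for some $0<A\le B<\infty$. As in Example 4,
$$\sum_{m,n}|\langle h,E_m\mathcal T_{n/2}f\rangle|^2=\sum_n\int_{n/2}^{n/2+1/2}|h(x)|^2\psi(x-\tfrac n2)\,dx ,$$
so $S$ is multiplication by the $\frac12$-periodic extension of $\psi$. The frame is tight only if $\psi$ is constant a.e. It is never a Riesz basis: a nonzero $F\in L^2[0,1)$ vanishing on $[0,\frac12)$ has Fourier coefficients $c_m$ with $\sum_mc_mE_mf=0$.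

We can write down an R-dual by hand. Put $x_{mn}=E_m\mathcal T_{n/2}f$, $w_{kl}=\sqrt2E_{2k}\mathcal T_lf$, and take the orthonormal bases of $L^2(\mathbb R)$
$$u_{kl}(t)=\sqrt2\,e^{-4\pi ikt}\mathbf 1_{[l/2,\,l/2+1/2)}(t),\qquad v_{mn}(t)=e^{-\pi imn}e^{-2\pi imt}\mathbf 1_{[n,n+1)}(t).$$
Both $\langle x_{mn},u_{kl}\rangle$ and $\langle w_{kl},v_{mn}\rangle$ vanish for $l\ne n$. For $l=n$, substituting $t=s+\frac n2$ in the first and $t=s+n$ in the second gives
$$\langle x_{mn},u_{kn}\rangle=\sqrt2\,e^{\pi imn}\int_0^{1/2}e^{2\pi ims}e^{4\pi iks}\sqrt{\psi(s)}\,ds=\langle w_{kn},v_{mn}\rangle .$$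
So (3) holds, and the adjoint system is an R-dual for every $\psi$. This includes many frames that are neither tight nor Riesz, for instance $\psi(s)=1+2s$. The simplest cases therefore point to the answer yes.

## 5. Transporting the tight case through $S^{1/2}$

For a general window, a sensible first attempt is to reduce to the tight case (ii). Put $x_{mn}=E_{mb}\mathcal T_{na}f$. For $U=E_{kb}\mathcal T_{la}$, each $Ux_\mu$ is a unimodular multiple of some $x_{\mu'}$, with $\mu\mapsto\mu'$ a bijection, so $USU^*h=\sum_\mu\langle h,Ux_\mu\rangle Ux_\mu=Sh$. Hence $S$ commutes with all $E_{mb}\mathcal T_{na}$, and with $\gamma=S^{-1/2}f$ the Gabor system of $\gamma$ is the Parseval frame $y_i=S^{-1/2}x_i$. By (ii) there are orthonormal bases $u,v$ such that the adjoint system $e_\lambda$ of $\gamma$ satisfies $e_\lambda=\sum_i\langle y_i,u_\lambda\rangle v_i$.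

Suppose, to make life easy, that $S$ also commutes with the shifts $E_{m/a}\mathcal T_{n/b}$; this is so in Section 4. Then the adjoint system of $f=S^{1/2}\gamma$ is $w_\lambda=S^{1/2}e_\lambda$, and applying $S^{1/2}$ gives
$$w_\lambda=\sum_i\langle y_i,u_\lambda\rangle S^{1/2}v_i=\sum_i\langle x_i,S^{-1/2}u_\lambda\rangle S^{1/2}v_i .$$
This has the shape of (1), but $\sum_i|\langle h,S^{1/2}v_i\rangle|^2=\langle Sh,h\rangle$. So $\{S^{1/2}v_i\}$ is Parseval only if $S=1$. The attempt stops exactly here, at the first non-scalar $S$ (a scalar can be divided out). This alone settles nothing, since in Section 4 the bases $u,v$ were not transported at all: the same pair served every $\psi$. One has to ask what (1) and (2) force, whatever $u$ and $v$ are. One might also hope that replacing bases by Parseval frames gives extra room. The lemma of the next section shows that for $u$ there is none, and that an invariant must match.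

## 6. Weak R-duality forces unitary equivalence of $S$ and $G$

In Example 2 the operators $S$ and $G$ coincided. The matrix picture explains why: if $M$ is the matrix of $x$, then $S$ is $MM^*$, and $w$ is given by $M^T$, whose Gram matrix $(M^T)^*M^T=\overline{MM^*}$ is the complex conjugate.

Let $C$ be entrywise complex conjugation on $\ell^2(I)$ and, for bounded $M$ on $\ell^2(I)$, let $M^T=CM^*C$. Then $(MN)^T=N^TM^T$ and $(M^T)^*=CMC$. A conjugation on $H$ is an antiunitary $\mathfrak c$ with $\mathfrak c^2=1$. For a bounded self-adjoint $S$ there is a conjugation with $\mathfrak cS\mathfrak c=S$: by the spectral theorem $S$ is unitarily equivalent to multiplication by a real function on some $L^2(\mu)$, and complex conjugation there commutes with it.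

**Lemma 1.** Let $x$ be a frame for $H$ with frame operator $S$, and $w$ a Riesz sequence with Gram operator $G$.

(a) If $w$ is a weak R-dual of $x$ with respect to $u,v$, then $u$ is an orthonormal basis and $G$ is unitarily equivalent to $S$.

(b) If $G$ and $S$ are unitarily equivalent and $\dim(\operatorname{ran}T_w)^\perp\le\dim\ker T_x$, then $w$ is a weak R-dual of $x$. If the two dimensions are equal, $w$ is an R-dual of $x$.

**Proof of (a), Step 1: turn (1) and (2) into one matrix identity.** Put $M=\theta_uT_x$ and $N=\theta_vT_w$, so $M_{ji}=\langle x_i,u_j\rangle$ and $N_{ij}=\langle w_j,v_i\rangle$. Let $P=\theta_u\theta_u^*$ and $Q=\theta_v\theta_v^*$ be the orthogonal projections onto $\operatorname{ran}\theta_u$ and $\operatorname{ran}\theta_v$. Equation (1) reads $w_j=\theta_v^*M^T\delta_j$, that is, $T_w=\theta_v^*M^T$, so $N=QM^T$. Equation (2) reads $T_x=\theta_u^*N^T$, so $M=PN^T$, and transposing, $M^T=NP^T$. Also $QN=N$. Therefore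
$$N=QM^T=QNP^T=NP^T=M^T,$$
that is,
$$\theta_vT_w=(\theta_uT_x)^T.\tag{5}$$

**Step 2: show that $u$ is an orthonormal basis.** The left side of (5) is injective, because $T_w$ is injective and $\theta_v$ isometric. So $M^T=CM^*C$, hence $M^*$, is injective, and $\operatorname{ran}M$ is dense in $\ell^2(I)$. But $\operatorname{ran}M\subset\operatorname{ran}\theta_u$, which is closed. So the isometry $\theta_u$ is onto, hence unitary, and $u_j=\theta_u^*\delta_j$ is an orthonormal basis.

**Step 3: compare $G$ and $S$.** As $\theta_v$ is isometric, (5) gives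
$$G=(\theta_vT_w)^*(\theta_vT_w)=(M^T)^*M^T=CMM^*C=C\theta_uS\theta_u^*C.$$
Choose a conjugation with $\mathfrak cS\mathfrak c=S$. Then $R=C\theta_u\mathfrak c:H\to\ell^2(I)$ is linear and unitary, and $RSR^*=C\theta_u\mathfrak cS\mathfrak c\theta_u^*C=G$. $\square$

**Proof of (b), Step 1: recover $u$.** Let $G=RSR^*$ with $R:H\to\ell^2(I)$ unitary and $\mathfrak c$ as above. Then $\theta=CR\mathfrak c$ is a linear unitary with $C\theta S\theta^*C=RSR^*=G$. Put $u_j=\theta^*\delta_j$, an orthonormal basis with $\theta_u=\theta$.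

**Step 2: recover $v$.** Put $M=\theta T_x$. Then $(M^T)^*M^T=CMM^*C=C\theta S\theta^*C=G=T_w^*T_w$, so $\|M^Tc\|=\|T_wc\|$ for all $c$. Hence there is an isometry $W_0:\operatorname{ran}T_w\to\ell^2(I)$ with $W_0T_w=M^T$. Here $\operatorname{ran}T_w$ is closed. The range of $W_0$ is $\operatorname{ran}M^T=C\operatorname{ran}(T_x^*\theta^*)=C(\ker T_x)^\perp$, whose orthogonal complement $C\ker T_x$ has dimension $\dim\ker T_x$. By the dimension hypothesis $W_0$ extends to an isometry $W:H\to\ell^2(I)$, which can be taken unitary if the dimensions agree. Put $v_i=W^*\delta_i$. Then $\theta_v=W$, so $v$ is a Parseval frame, and an orthonormal basis if $W$ is unitary.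

**Step 3: check the defining equations.** We have $\theta_vT_w=WT_w=M^T=(\theta_uT_x)^T$, which entrywise is (3). As $u$ is an orthonormal basis and $v$ is Parseval, (1) and (2) follow. $\square$

## 7. A window at $ab=\frac12$ with multiplicities two and one

By Lemma 1(a) we look for a Gabor frame with $S$ and $G$ not unitarily equivalent. For $a=\frac12$, $b=1$ the Zak transform makes this visible. It will turn out that, for windows whose Zak transform is $\sqrt\varphi$ on half of the unit square and $0$ on the other half, $S$ is two copies of multiplication by $\varphi$ while $G$ is one copy. In Section 4, $\varphi(x,\xi)=\psi(x)$ did not depend on $\xi$; multiplication by it already consists of infinitely many copies of multiplication by $\psi$, and two times infinity is infinity. To separate one copy from two, we take a function $\varphi$ of two variables that is injective.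

The Zak transform is $Zg(x,\xi)=\sum_kg(x+k)e^{-2\pi ik\xi}$. It is unitary from $L^2(\mathbb R)$ onto $L^2([0,1)^2)$, and
$$Zg(x+1,\xi)=e^{2\pi i\xi}Zg(x,\xi),\qquad Z(E_m\mathcal T_ng)=e^{2\pi i(mx-n\xi)}Zg.\tag{6}$$
For instance $Z\mathbf 1_{[0,1/2)}(x,\xi)=\mathbf 1_{[0,1/2)}(x)$ on $[0,1)^2$.

**The injective function.** Let $\Omega=[0,\frac12)\times[0,1)$ and $\Omega'=[\frac12,1)\times[0,1)$. For $(x,\xi)\in\Omega$ write $2x=\sum_{k\ge1}\alpha_k2^{-k}$ and $\xi=\sum_{k\ge1}\beta_k2^{-k}$ with binary digits not eventually $1$, and put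
$$\varphi(x,\xi)=1+\sum_{k\ge1}\left(\alpha_k2^{-(2k-1)}+\beta_k2^{-2k}\right)\in[1,2].$$
The number $\varphi-1$ has binary digits $\alpha_1\beta_1\alpha_2\beta_2\dots$, again not eventually $1$. Such expansions are unique, so $\varphi$ is injective. It is Borel, and its image (numbers whose odd digits and whose even digits are not eventually $1$) is Borel with Borel inverse (separate the digits). Under the probability measure $2\,dx\,d\xi$ on $\Omega$ all digits $\alpha_k,\beta_k$ are independent and fair, so $\varphi_*(2\,dx\,d\xi)$ is Lebesgue measure on $[1,2]$. Hence $h\mapsto h\circ\varphi$ is isometric from $L^2[1,2]$ to $L^2(\Omega,2\,dx\,d\xi)$, and onto since $g=(g\circ\varphi^{-1})\circ\varphi$. It carries multiplication by $t$ to multiplication by $\varphi$. Write $M_\varphi$, $M_t$ for these operators. Replacing $2\,dx\,d\xi$ by $dx\,d\xi$ only rescales the norm, so $M_\varphi$ on $L^2(\Omega)$ is unitarily equivalent to $M_t$ on $L^2[1,2]$.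

**The window.** Define $f\in L^2(\mathbb R)$ by $Zf=\sqrt\varphi$ on $\Omega$ and $Zf=0$ on $\Omega'$. Explicitly, $f(x+k)=\mathbf 1_{[0,1/2)}(x)\int_0^1\sqrt{\varphi(x,\xi)}\,e^{2\pi ik\xi}\,d\xi$ for $x\in[0,1)$, $k\in\mathbb Z$.

**Theorem 1.** $\{E_m\mathcal T_{n/2}f\}$ is a frame for $L^2(\mathbb R)$ with bounds $1,2$. It is neither tight nor a Riesz basis, and the adjoint system $\{\sqrt2E_{2m}\mathcal T_nf\}$ is not a weak R-dual of it.

So the answer to the problem is no.

**Step 1: compute $S$.** The system consists of $E_m\mathcal T_nf$ and, up to unimodular factors that do not matter, $E_m\mathcal T_n(\mathcal T_{1/2}f)$ with $m,n\in\mathbb Z$. We have $Z(\mathcal T_{1/2}f)(x,\xi)=Zf(x-\frac12,\xi)$. On $\Omega$ this is $e^{-2\pi i\xi}Zf(x+\frac12,\xi)=0$ by (6). On $\Omega'$ it is $\sqrt{\varphi(x-\frac12,\xi)}$. Since $\{e^{2\pi i(mx-n\xi)}\}$ is an orthonormal basis of $L^2([0,1)^2)$, (6) gives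
$$\sum_{m,n}|\langle h,E_m\mathcal T_{n/2}f\rangle|^2=\int_\Omega|Zh|^2\varphi\,dx\,d\xi+\int_{\Omega'}|Zh(x,\xi)|^2\varphi(x-\tfrac12,\xi)\,dx\,d\xi.$$
As $1\le\varphi\le2$, this is a frame with bounds $1,2$. In the Zak domain $S$ is multiplication by $\varphi(x,\xi)$ on $\Omega$ and by $\varphi(x-\frac12,\xi)$ on $\Omega'$. So $S$ is unitarily equivalent to $M_\varphi\oplus M_\varphi$ on $L^2(\Omega)\oplus L^2(\Omega)$, hence to $M_t$ on $L^2([1,2];\mathbb C^2)$.

**Step 2: check that the frame is in the open range of the problem.** $S$ is not scalar, so the frame is not tight. For a Riesz basis we would have $\langle f,S^{-1}f\rangle=1$ by Section 1, but $\langle f,S^{-1}f\rangle=\int_\Omega\varphi\cdot\varphi^{-1}=\frac12$.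

**Step 3: compute $G$.** Let $w_{mn}=\sqrt2E_{2m}\mathcal T_nf$, so $Zw_{mn}=\sqrt2e^{2\pi i(2mx-n\xi)}Zf$. For finitely supported $c$ put $\hat c=\sum c_{mn}e^{2\pi i(2mx-n\xi)}$. Then
$$\Big\|\sum c_{mn}w_{mn}\Big\|^2=\int_\Omega|\sqrt2\,\hat c|^2\varphi\,dx\,d\xi .$$
As $\{\sqrt2e^{2\pi i(2mx-n\xi)}\}$ is an orthonormal basis of $L^2(\Omega)$, the map $c\mapsto\sqrt2\,\hat c|_\Omega$ extends to a unitary $\ell^2(\mathbb Z^2)\to L^2(\Omega)$ carrying $G$ to $M_\varphi$. So $w$ is a Riesz sequence, and $G$ is unitarily equivalent to $M_t$ on $L^2[1,2]$.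

**Step 4: separate one copy from two.** Suppose $R:L^2[1,2]\to L^2([1,2];\mathbb C^2)$ is unitary and intertwines the operators $M_t$. Then it intertwines $M_h$ for all bounded Borel $h$, so $Rh=RM_h1=h\,g$ with $g=R1$. Taking limits (and a.e. convergent subsequences), every $F\in\operatorname{ran}R$ satisfies $F(t)\in\mathbb Cg(t)$ for a.e. $t$. The constant functions $(1,0)$ and $(0,1)$ cannot both have this property, so $R$ is not onto, a contradiction. Hence $S$ and $G$ are not unitarily equivalent, and by Lemma 1(a) $w$ is not a weak R-dual. $\square$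

## 8. Spectral multiplicity and the classification

The comparison of one copy with two copies has a general form. Recall the Hahn–Hellinger theorem: for a bounded self-adjoint $T$ on a separable Hilbert space there are a finite Borel measure $\nu$ on $\mathbb R$ and a Borel function $m_T$ with values in $\{1,2,\dots,\infty\}$ such that $T$ is unitarily equivalent to multiplication by $t$ on $\bigoplus_nL^2(\{m_T=n\},\nu;\mathbb C^n)$, where $\mathbb C^\infty=\ell^2$. The class of $\nu$ (its null sets are the $\Delta$ whose spectral projection $P_T(\Delta)$ is $0$) and the function $m_T$ (up to $\nu$-null sets) are determined by $T$. Two operators are unitarily equivalent iff measure classes and multiplicity functions agree. The same holds for pairs of commuting unitaries, with $\mathbb R$ replaced by $\mathbb T^2$. Clearly $T\otimes1_n$ has the class of $T$ and $m_{T\otimes1_n}=n\,m_T$. The operators commuting with $M_t$ on $L^2(\Delta,\nu;\mathbb C^n)$, $n<\infty$, are the multiplications by bounded measurable $n\times n$ matrix functions. Finally,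 if $T'=JTJ^{-1}$ with $J$ antiunitary, then $T'$ and $T$ are unitarily equivalent, via $J\mathfrak c$ with $\mathfrak cT\mathfrak c=T$.

**Example 5.** $M_t$ on $L^2[1,2]$ has multiplicity $1$, and on $L^2([1,2];\mathbb C^2)$ multiplicity $2$. Multiplication by $t^2$ on $L^2[-1,1]$ has multiplicity $2$, because $\pm t$ share a value. Multiplication by $x$ on $L^2([0,1]^2)$ has multiplicity $\infty$. A scalar on an infinite-dimensional space has multiplicity $\infty$ at its one spectral point.

**Theorem 2.** Let $\{E_{mb}\mathcal T_{na}f\}$ be a frame for $L^2(\mathbb R)$ with frame operator $S$, not a Riesz basis. Then $ab<1$, and: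

(A) The following are equivalent: (A1) the adjoint system is a weak R-dual; (A2) it is an R-dual; (A3) $m_S=\infty$ a.e.

(B) If $ab\notin\mathbb Q$, then (A1)–(A3) always hold.

(C) If $f$ or $\hat f$ decays exponentially ($|g(t)|\le C_0e^{-\varepsilon|t|}$ a.e. for some $C_0,\varepsilon>0$, where $g=f$ or $g=\hat f$), in particular if $f$ or $\hat f$ has compact support, then (A1)–(A3) hold.

(D) For all $a,b>0$ with $ab<1$, $ab\in\mathbb Q$, there is a Schwartz function $f$ such that $\{E_{mb}\mathcal T_{na}f\}$ is a frame, neither tight nor a Riesz basis, whose adjoint system is not a weak R-dual.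

Consequently, for given $a,b$ with $ab<1$, the adjoint system is a weak R-dual for all frame windows $f$ iff $ab$ is irrational.

The last sentence follows from (B) and (D), because for $ab<1$ no Gabor frame is a Riesz basis (Step 1 below). The rest of the notes proves the theorem. The plan is to identify $G$ with the restriction of $S$ to a subspace $K$, and then to compare the multiplicities of $S$ and $S|_K$.

## 9. The algebra of adjoint shifts and its trace

Fix a Gabor frame that is not a Riesz basis. For $\lambda=(m,n)\in\mathbb Z^2$ put $\pi_\lambda=E_{m/a}\mathcal T_{n/b}$. By (4), products $\pi_\lambda\pi_\mu$ are unimodular multiples of $\pi_{\lambda+\mu}$, and $\pi_\lambda^*$ of $\pi_{-\lambda}$. Let $w_\lambda=(ab)^{-1/2}\pi_\lambda f$ be the adjoint system, a Riesz sequence by (i). As in Section 5, $S$ commutes with all $E_{mb}\mathcal T_{na}$, and for $\gamma=S^{-1/2}f$ the system $\{E_{mb}\mathcal T_{na}\gamma\}$ is a Parseval frame. By (i) with bounds $1,1$, $e_\lambda=(ab)^{-1/2}\pi_\lambda\gamma$ is an orthonormal system. Let $K$ be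 its closed span.

**Step 1: show $ab<1$.** This uses only the norm of $\gamma$. Since $\|e_0\|=1$, $\|\gamma\|^2=ab$. Elements of a Parseval frame have norm at most $1$, so $ab\le1$ for every Gabor frame. If $ab=1$, all elements have norm $1$, so $\{E_{mb}\mathcal T_{na}\gamma\}$ is an orthonormal basis and its image under $S^{1/2}$, the system of $f$, is a Riesz basis; this is excluded. Conversely, if a Gabor frame is a Riesz basis, then so is the Parseval frame of $\gamma$, and Section 1 (with frame operator $1$) gives $\|\gamma\|^2=1$, so $ab=1$. Thus for $ab<1$ no Gabor frame is a Riesz basis.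

**Step 2: show that $\ker T_x$ and $(\operatorname{ran}T_w)^\perp$ are infinite-dimensional.** This removes the dimension condition in Lemma 1(b). Since $x$ is not a Riesz basis, $\ker T_x\ne0$. For $\mu\in\mathbb Z^2$ the operator $E_{\mu_1b}\mathcal T_{\mu_2a}$ maps $x_\nu$ to a unimodular multiple of $x_{\mu+\nu}$. Let $L_\mu$ be the unitary on $\ell^2(\mathbb Z^2)$ that maps $\delta_\nu$ to the same multiple of $\delta_{\mu+\nu}$. Then $T_xL_\mu=E_{\mu_1b}\mathcal T_{\mu_2a}T_x$, so $\ker T_x$ is invariant under all $L_\mu$. As $|\mu|\to\infty$, $L_\mu\to0$ weakly. On a nonzero finite-dimensional invariant subspace weak convergence is norm convergence, so $\|L_\mu h\|\to0$, contradicting $\|L_\mu h\|=\|h\|$. So $\dim\ker T_x=\infty$.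

Likewise $\operatorname{ran}T_w$ and its complement are invariant under the unitaries $\pi_\mu$. These tend weakly to $0$: test on compactly supported functions; for large $|\mu_2|$ supports are disjoint, and for each of the finitely many remaining $\mu_2$ the Riemann–Lebesgue lemma applies as $|\mu_1|\to\infty$. So $(\operatorname{ran}T_w)^\perp$ is $0$ or infinite-dimensional. If it were $0$, the Riesz sequence $w$ would be a Riesz basis, hence a Gabor frame with translation parameter $1/b$ and modulation parameter $1/a$. By Step 1, $\frac1{ab}\le1$, a contradiction.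

All dimensions are countable, so both are equal and Lemma 1 gives
$$\text{(A1)}\iff\text{(A2)}\iff S\text{ and }G\text{ are unitarily equivalent.}\tag{7}$$

**Step 3: identify the operators commuting with all $E_{mb}\mathcal T_{na}$.** This puts $S$ into an algebra generated by the $\pi_\lambda$. For a set $\mathcal X$ of operators, $\mathcal X'$ denotes its commutant. For instance $\{E_r:r\in\mathbb R\}'=\{M_g:g\in L^\infty(\mathbb R)\}$. Let $\mathcal N=\{\pi_\lambda\}''$. By von Neumann's density theorem, $\mathcal N$ is the closure, strong or weak, of the linear span of the $\pi_\lambda$, which is a $*$-algebra with unit. We claim (a classical fact due to Rieffel and to Daubechies–Landau–Landau) that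
$$\mathcal N=\{E_{mb}\mathcal T_{na}\}'.\tag{8}$$
The inclusion $\subset$ holds since the $\pi_\lambda$ lie in the right side, which is closed under adjoints and weak limits. Conversely, let $X$ commute with all $E_{mb}\mathcal T_{na}$. The function $s\mapsto E_sXE_{-s}$ is strongly continuous. It is $b$-periodic because $X$ commutes with $E_b$. Its values commute with $\mathcal T_a$, as the phases from moving $\mathcal T_a$ past $E_{-s}$ and $E_s$ cancel. Put
$$X_k=\frac1b\int_0^be^{-2\pi isk/b}E_sXE_{-s}\,ds .$$
Then $E_rX_kE_{-r}=e^{2\pi irk/b}X_k$, while $E_r\mathcal T_{-k/b}E_{-r}=e^{-2\pi irk/b}\mathcal T_{-k/b}$. So $X_k\mathcal T_{-k/b}$ commutes with every $E_r$ and equals $M_{g_k}$ with $g_k\in L^\infty(\mathbb R)$. It commutes with $\mathcal T_a$, so $g_k$ is $a$-periodic. The Fejér means of the Fourier series of $g_k$ are bounded and converge a.e. to $g_k$, so by dominated convergence $M_{g_k}$ is a strong limit of linear combinations of the $E_{m/a}$. Hence $X_k=M_{g_k}\mathcal T_{k/b}\in\mathcal N$. For each $h$, the Fejér means of the continuous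 periodic function $s\mapsto E_sXE_{-s}h$ converge at $s=0$, so $\sum_{|k|<n}(1-\frac{|k|}n)X_kh\to Xh$. Thus $X\in\mathcal N$, which proves (8).

In particular $S$, $S^{1/2}$ and the spectral projections $P_S(\Delta)$ lie in $\mathcal N$. Since $\mathcal N$ is the strong closure of the span of the $\pi_\lambda$, we have $K=\overline{\mathcal N\gamma}$. This space is invariant under $\mathcal N$, and $f=S^{1/2}\gamma\in K$.

**Example 6.** Let $a=\frac12$, $b=1$ and $Z\gamma=\mathbf 1_\Omega$, the canonical tight window in Theorem 1. In the Zak domain the $\pi_\lambda$ are multiplications by $e^{2\pi i(2mx-n\xi)}$, so $\mathcal N$ is multiplication by bounded functions that are $\frac12$-periodic in $x$ (and restricted to the unit square), and $K=L^2(\Omega)$. Such an $S$ acts on two half-squares in the same way, and $S|_K$ acts on one.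

**Step 4: a trace and a conjugation on $K$.** These compensate for the fact that $S$ need not commute with $\pi_\lambda$. Put $\tau(X)=\langle X\gamma,\gamma\rangle$ for $X\in\mathcal N$. Since $\langle\pi_\lambda\gamma,\gamma\rangle=ab\langle e_\lambda,e_0\rangle$, we have $\tau(1)=ab$ and $\tau(\pi_\lambda)=0$ for $\lambda\ne0$. Moreover $\tau(\pi_\lambda\pi_\mu)=\tau(\pi_\mu\pi_\lambda)$: if $\mu\neq-\lambda$ both sides vanish, and $\pi_{-\lambda}$ is a scalar multiple of $\pi_\lambda^{-1}$, so commutes with $\pi_\lambda$. For fixed $Y$, both $X\mapsto\langle XY\gamma,\gamma\rangle$ and $X\mapsto\langle YX\gamma,\gamma\rangle=\langle X\gamma,Y^*\gamma\rangle$ are weakly continuous. So with $Y=\pi_\mu$ the identity extends to all $X\in\mathcal N$, and then, with $X$ fixed, to all $Y$: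
$$\tau(XY)=\tau(YX)\qquad(X,Y\in\mathcal N).\tag{9}$$
By (9), $\langle X^*\gamma,Y^*\gamma\rangle=\tau(YX^*)=\tau(X^*Y)=\langle Y\gamma,X\gamma\rangle$. So $X\gamma\mapsto X^*\gamma$ is well defined and extends to an antiunitary involution $J$ of $K$.

**Step 5: show that $G$ is unitarily equivalent to $S|_K$.** Since $w_\lambda=(ab)^{-1/2}\pi_\lambda S^{1/2}\gamma$, (9) gives
$$\langle w_\mu,w_\lambda\rangle=\tfrac1{ab}\tau(S^{1/2}\pi_\lambda^*\pi_\mu S^{1/2})=\tfrac1{ab}\tau(\pi_\mu S\pi_\lambda^*)=\tfrac1{ab}\langle S\pi_\lambda^*\gamma,\pi_\mu^*\gamma\rangle=\langle SJe_\lambda,Je_\mu\rangle .$$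
As $J$ is an antiunitary involution and $JSJ$ (meaning $J(S|_K)J$) is self-adjoint, the last expression is $\langle e_\mu,JSJe_\lambda\rangle=\langle JSJe_\mu,e_\lambda\rangle$. Identifying $\ell^2(\mathbb Z^2)$ with $K$ through $\delta_\lambda\mapsto e_\lambda$, $G$ becomes $J(S|_K)J$. This is antiunitarily, hence by Section 8 unitarily, equivalent to $S|_K$. With (7),
$$\text{(A1)}\iff\text{(A2)}\iff S\text{ is unitarily equivalent to }S|_K.\tag{10}$$

**Step 6: show that $S$ and $S|_K$ have the same measure class.** After this only multiplicities remain to be compared. If $P_S(\Delta)$ vanishes on $K$, then $P_S(\Delta)\gamma=0$. As $P_S(\Delta)$ commutes with all $E_{mb}\mathcal T_{na}$, it annihilates all $E_{mb}\mathcal T_{na}\gamma$. These span a dense subspace, so $P_S(\Delta)=0$. The converse is trivial.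

## 10. Irrational $ab$: non-commuting symmetries

**Claim.** If a bounded self-adjoint $T$ commutes with unitaries $U,V$ with $UV=\zeta VU$, and $\zeta$ is not a root of unity, then $m_T=\infty$ a.e.

To see this, fix $n<\infty$. On the spectral subspace of $\{m_T=n\}$, which reduces $U$ and $V$, the operator $T$ is $M_t$ on some $L^2(\Delta,\nu;\mathbb C^n)$. There $U$ and $V$ are multiplications by unitary $n\times n$ matrix functions with $U(t)V(t)=\zeta V(t)U(t)$ for a.e. $t$. Taking determinants, $\zeta^n=1$, which is impossible unless $\nu(\Delta)=0$.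

**Step 1: $m_S=\infty$.** $S$ commutes with $E_b$ and $\mathcal T_a$, and $E_b\mathcal T_a=e^{2\pi iab}\mathcal T_aE_b$. As $ab$ is irrational, the claim applies.

**Step 2: $m_G=\infty$.** Write $\pi_\nu\pi_\lambda=\theta(\nu,\lambda)\pi_{\nu+\lambda}$ with $|\theta|=1$, and put $L_\nu\delta_\lambda=\theta(\nu,\lambda)\delta_{\nu+\lambda}$, a unitary on $\ell^2(\mathbb Z^2)$. Then $T_wL_\nu=\pi_\nu T_w$, so $L_\nu^*GL_\nu=T_w^*\pi_\nu^*\pi_\nu T_w=G$, and $G$ commutes with $L_\nu$. Since $\pi_{(1,0)}\pi_{(0,1)}=e^{2\pi i/(ab)}\pi_{(0,1)}\pi_{(1,0)}$ and $T_w$ is injective, $L_{(1,0)}L_{(0,1)}=e^{2\pi i/(ab)}L_{(0,1)}L_{(1,0)}$. The claim applies again.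

**Step 3: conclude.** By Steps 5 and 6 of Section 9 the measure classes of $S$ and $G$ agree, and both multiplicities are $\infty$. So $S$ and $G$ are unitarily equivalent, and by (7) both (A1) and (A2) hold, while (A3) holds by Step 1. This proves (B), and (A) for irrational $ab$. $\square$

## 11. Rational $ab$: $q$ copies against $p$ copies

Let $ab=p/q$ in lowest terms; then $p<q$. Put $U=E_{1/a}$, $V=\mathcal T_{1/b}$, so $\pi_{(m,n)}=U^mV^n$ and $\mathcal N=\{U,V\}''$. By (4), $UV=\omega VU$ with $\omega=e^{2\pi iq/p}$, a primitive $p$-th root of unity. Hence $U^p$ and $V^p$ commute with $U$ and $V$. Since $p/a=qb$ and $p/b=qa$, we have $U^p=E_{qb}$ and $V^p=\mathcal T_{qa}$.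

**Step 1: find the joint spectral type of $(U^p,V^p)$.** With $c=qa$ we have $qb=p/a=pq/c$, so $(U^p,V^p)=(E_{1/c}^{pq},\mathcal T_c)$. The scaled Zak transform $Z_cg(x,\xi)=\sqrt c\sum_kg(c(x+k))e^{-2\pi ik\xi}$ is unitary from $L^2(\mathbb R)$ onto $L^2([0,1)^2)$ and turns $E_{1/c}$, $\mathcal T_c$ into multiplication by $e^{2\pi ix}$, $e^{-2\pi i\xi}$. So $(U^p,V^p)$ becomes multiplication by $(e^{2\pi ipqx},e^{-2\pi i\xi})$. Splitting the $x$-interval into $pq$ intervals of length $\frac1{pq}$ and rescaling each, and replacing $\xi$ by $-\xi$ modulo $1$, we see that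
$$(U^p,V^p)\cong\text{multiplication by the coordinates }(z_1,z_2)\text{ on }L^2(\mathbb T^2)\otimes\mathbb C^{pq}.\tag{11}$$

**Step 2: split off a factor $\mathbb C^p$.** Let $r(e^{2\pi i\vartheta})=e^{2\pi i\vartheta/p}$ for $\vartheta\in[0,1)$, a Borel $p$-th root. Put $U_1=U\,r(U^p)^{-1}$ and $V_1=V\,r(V^p)^{-1}$. The operators $r(U^p)$, $r(V^p)$ commute with $U,V$, so $U_1,V_1$ are unitaries in $\mathcal N$ with $U_1^p=V_1^p=1$ and $U_1V_1=\omega V_1U_1$. If $U_1h=\lambda h$, then $U_1V_1h=\omega\lambda V_1h$. So $V_1$ permutes the eigenspaces of $U_1$, whose eigenvalues are $p$-th roots of unity, in one cycle. With $\mathcal L=\ker(U_1-1)$ we get $L^2(\mathbb R)=\bigoplus_{j=0}^{p-1}V_1^j\mathcal L$. The unitary $h\otimes\epsilon_j\mapsto V_1^jh$ from $\mathcal L\otimes\mathbb C^p$ ($\epsilon_j$ the standard basis, $j$ modulo $p$) turns $U_1$ into $1\otimes U_0$ and $V_1$ into $1\otimes V_0$, with $U_0\epsilon_j=\omega^j\epsilon_j$ and $V_0\epsilon_j=\epsilon_{j+1}$. The operators $U^p,V^p,r(U^p),r(V^p)$ commute with $U_1,V_1$, so they preserve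 $\mathcal L$ and act as operators on $\mathcal L$ tensored with $1_p$. By (11), $p$ times the multiplicity of $(U^p,V^p)$ on $\mathcal L$ is $pq$. So on $\mathcal L$ the pair is of Haar type with multiplicity $q$.

**Step 3: write everything over a small square.** Let $Q=[0,\frac1p)^2$ and parametrize $\mathbb T^2$ by $(e^{2\pi ipx},e^{2\pi ip\xi})$, $(x,\xi)\in Q$. Then $\mathcal L\cong L^2(Q)\otimes\mathbb C^q$, where $r(U^p)$ and $r(V^p)$ are multiplication by $e^{2\pi ix}$ and $e^{2\pi i\xi}$. Hence
$$L^2(\mathbb R)\cong L^2(Q)\otimes\mathbb C^p\otimes\mathbb C^q,\quad U=\rho(U)\otimes1_q,\quad V=\rho(V)\otimes1_q,\quad\rho(U)=e^{2\pi ix}U_0,\quad\rho(V)=e^{2\pi i\xi}V_0.$$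
The von Neumann algebra generated by $\rho(U),\rho(V)$ on $L^2(Q;\mathbb C^p)$ is $L^\infty(Q;M_p(\mathbb C))$. It is contained there. It contains multiplication by $e^{2\pi ipx}$ and $e^{2\pi ip\xi}$, hence (Fejér means) all of $L^\infty(Q)$, in particular $e^{2\pi ix}$ and $e^{2\pi i\xi}$, and therefore the constants $U_0,V_0$. A matrix commuting with $U_0$ (distinct eigenvalues) is diagonal, and if it also commutes with the cyclic shift $V_0$ it is scalar, so $U_0,V_0$ generate $M_p(\mathbb C)$. Consequently every $X\in\mathcal N$ has the form $X=\rho(X)\otimes1_q$, and $\rho$ is a $*$-isomorphism of $\mathcal N$ onto $L^\infty(Q;M_p(\mathbb C))$.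

**Step 4: compute the trace.** This is needed to recognize $K$. For $\phi\in L^\infty(Q)$ let $\tau_0(\phi)=\tau(\rho^{-1}(\phi1_p))$. If $\tilde\gamma\in L^2(Q;\mathbb C^{pq})$ corresponds to $\gamma$, then $\tau_0(\phi)=\int_Q\phi\,\|\tilde\gamma\|^2$. For $\phi=e^{2\pi ip(kx+l\xi)}$ we have $\phi1_p=\rho(U^{pk}V^{pl})$, because $U_0^p=V_0^p=1$. So $\tau_0(\phi)$ is $ab$ for $k=l=0$ and $0$ otherwise. Thus all nonconstant Fourier coefficients of $\|\tilde\gamma\|^2\in L^1(Q)$ vanish, and since $|Q|=p^{-2}$, $\|\tilde\gamma\|^2=ab\,p^2$ a.e. So $\tau_0(\phi)=ab\,p^2\int_Q\phi$. For fixed $\phi$, by (9), $m\mapsto\tau(\rho^{-1}(\phi m))$ is a tracial functional on $M_p(\mathbb C)$, hence a multiple of $\operatorname{Tr}$. Evaluating at $m=1_p$ gives $ab\,p\,\operatorname{Tr}(m)\int_Q\phi$. Decomposing into matrix units,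
$$\tau(X)=ab\,p\int_Q\operatorname{Tr}\rho(X)\qquad(X\in\mathcal N).\tag{12}$$

**Step 5: recognize $S$ and $S|_K$.** By (12), $\|X\gamma\|^2=\tau(X^*X)=ab\,p\,\|\rho(X)\|^2$, with the norm of $L^2(Q;M_p(\mathbb C))$ for the Hilbert–Schmidt norm on $M_p(\mathbb C)$. Since $\mathcal N\gamma$ is dense in $K$ and $L^\infty(Q;M_p)$ is dense in $L^2(Q;M_p)$,
$$K\to L^2(Q;M_p(\mathbb C)),\qquad X\gamma\mapsto(ab\,p)^{1/2}\rho(X)\tag{13}$$
extends to a unitary, and it carries $X|_K$ to left multiplication by $\rho(X)$. Left multiplication acts on the $p$ columns of a matrix separately. So with $D$ denoting multiplication by $\rho(S)$ on $L^2(Q;\mathbb C^p)$,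
$$S\cong D\otimes1_q,\qquad S|_K\cong D\otimes1_p.\tag{14}$$

**Step 6: conclude.** By (10) and (14), (A1) and (A2) hold iff $q\,m_D=p\,m_D$ a.e. Since $p\ne q$, this means $m_D=\infty$ a.e., and as $m_S=q\,m_D$, it means $m_S=\infty$ a.e., which is (A3). With Section 10 this proves (A). $\square$

In Theorem 1 we have $p=1$, $q=2$, and $D\cong M_\varphi$ has multiplicity $1$.

## 12. Exponential decay forces infinite multiplicity

We prove (C). By (B) assume $ab=p/q$ in lowest terms, and use the notation of Section 11. By (A) we must show $m_S=\infty$ a.e.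

**Step 1: reduce to $|f(t)|\le C_0e^{-\varepsilon|t|}$.** The Fourier transform maps $E_{mb}\mathcal T_{na}f$ to a unimodular multiple of $E_{-na}\mathcal T_{mb}\hat f$. So it carries $S$ to the frame operator of $\hat f$ for the parameters $(b,a)$ in place of $(a,b)$. Condition (A3) concerns only $S$, so we may interchange $f$ and $\hat f$. If $f$ has compact support, it suffices to see that $f$ is bounded. Let $g$ be bounded and supported in an interval of length at most $1/b$. Expanding $g\,\overline{f(\cdot-na)}$ in the exponentials $e^{2\pi imbt}$ on an interval of length $1/b$,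
$$\frac1b\int|g|^2\sum_n|f(\cdot-na)|^2=\sum_{m,n}|\langle g,E_{mb}\mathcal T_{na}f\rangle|^2\le\mathcal B\|g\|^2,$$
where $\mathcal B$ is the upper frame bound. Taking indicator functions $g$, $\sum_n|f(\cdot-na)|^2\le b\mathcal B$ a.e., so $f$ is bounded.

**Step 2: show that $\rho(S)(x,\xi)$ is analytic in $\xi$ for a.e. $x$.** Put $\alpha_{kl}=\langle f,U^kV^lf\rangle$. By (9), for $\pi_\lambda=U^kV^l$,
$$\langle S\gamma,\pi_\lambda\gamma\rangle=\tau(\pi_\lambda^*S)=\tau(S^{1/2}\pi_\lambda^*S^{1/2})=\langle f,\pi_\lambda f\rangle=\alpha_{kl}.$$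
Since $S\gamma\in K$, expanding in $(e_\lambda)$ gives $S\gamma=\frac1{ab}\sum\alpha_{kl}U^kV^l\gamma$, and (13) turns this into
$$\rho(S)=\frac1{ab}\sum_{k,l}\alpha_{kl}e^{2\pi i(kx+l\xi)}U_0^kV_0^l=\sum_lg_l(x)e^{2\pi il\xi}V_0^l,\qquad g_l(x)=\frac1{ab}\sum_k\alpha_{kl}e^{2\pi ikx}U_0^k,\tag{15}$$
an orthogonal series converging in $L^2(Q;M_p)$. Now $\alpha_{kl}=\int_{\mathbb R}f(t)\overline{f(t-l/b)}e^{-2\pi ikt/a}dt=\int_0^aP_l(t)e^{-2\pi ikt/a}dt$ with $P_l(t)=\sum_nf(t+na)\overline{f(t+na-l/b)}$. Since $|s|+|s-l/b|\ge|l|/b$, we have $|s|+|s-l/b|\ge\frac12|s|+\frac1{2b}|l|$. So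
$$|P_l(t)|\le C_0^2e^{-\varepsilon|l|/(2b)}\sum_ne^{-\varepsilon|t+na|/2}\le C_1e^{-\delta|l|},\qquad\delta=\frac{\varepsilon}{2b}.$$
Hence $\sum_k|\alpha_{kl}|^2=a\int_0^a|P_l|^2\le C_2e^{-2\delta|l|}$. The functions $e^{2\pi ikx}U_0^k$ are orthonormal in $L^2([0,\frac1p);M_p)$: their inner products are $\operatorname{Tr}(U_0^{k-k'})\int_0^{1/p}e^{2\pi i(k-k')x}dx$. The trace vanishes unless $p\mid k-k'$; the integral vanishes if $p\mid k-k'\ne0$; and for $k=k'$ we get $p\cdot\frac1p=1$. So $\|g_l\|_{L^2}\le C_3e^{-\delta|l|}$, and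
$$\int_0^{1/p}\sum_le^{\delta|l|/2}\|g_l(x)\|\,dx\le p^{-1/2}\sum_lC_3e^{-\delta|l|/2}<\infty .$$
Therefore $\sum_le^{\delta|l|/2}\|g_l(x)\|<\infty$ for a.e. $x$. For such $x$ the series $F_x(\xi)=\sum_lg_l(x)e^{2\pi il\xi}V_0^l$ converges uniformly and is analytic in the strip $|\operatorname{Im}\xi|<\delta/(4\pi)$. By (15), for a.e. $x$, $\rho(S)(x,\xi)=F_x(\xi)$ for a.e. $\xi\in[0,\frac1p)$. There $F_x(\xi)$ is Hermitian for a.e. $\xi$, so by analyticity $F_x(\xi)=F_x(\bar\xi)^*$ on the strip, and $F_x$ is Hermitian on $\mathbb R$. By Rellich's theorem, for such $x$ the eigenvalues of $F_x(\xi)$, $\xi\in\mathbb R$, are, counted with multiplicity, the values of $p$ real-analytic functions $\ell_1,\dots,\ell_p$, depending on $x$.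

**Step 3: finite multiplicity would give an eigenvalue function that is injective on a set of positive measure.** Let $\lambda_1\le\dots\le\lambda_p$ be the ordered eigenvalues of a Borel representative of $\rho(S)$; they are Borel functions on $Q$. By measurable diagonalization of Hermitian matrix functions, $D\cong\bigoplus_jM_{\lambda_j}$. That is, $D\cong M_\Lambda$ on $L^2(Y)$ with $Y=Q\times\{1,\dots,p\}$ and $\Lambda(z,j)=\lambda_j(z)$. The image $\nu$ of the measure of $Y$ under $\Lambda$ represents the measure class of $D$. Suppose $m_D=n<\infty$ on a Borel set $\Delta$ with $\nu(\Delta)>0$. Disintegrate the measure of $Y$ over $\Lambda$ into measures $\mu_t$ carried by $\Lambda^{-1}(t)$. Then $L^2(Y)=\int^\oplus L^2(\mu_t)\,d\nu(t)$ with $M_\Lambda$ acting as multiplication by $t$, so by uniqueness of the multiplicity function $\dim L^2(\mu_t)=n$ for a.e. $t\in\Delta$. Hence $\mu_t$ consists of exactly $n$ atoms.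

Choose one atom measurably: identify $Y$ Borel-isomorphically with $[0,1]$ and let $y(t)=\inf\{r\in\mathbb Q\cap[0,1]:\mu_t([0,r])>0\}$. This is measurable in $t$, and for a.e. $t\in\Delta$ it is the smallest atom of $\mu_t$. After discarding a $\nu$-null set we may take $\Delta$ and $y$ Borel. The set $\{y\in\Lambda^{-1}(\Delta):y(\Lambda(y))=y\}$ is Borel and has measure $\int_\Delta\mu_t(\{y(t)\})\,d\nu(t)>0$. On it $\Lambda$ is injective, since $t=\Lambda(y)$ determines the point $y(t)=y$. So for some $j$ there is a Borel set $A'\subset Q$ of positive measure on which $\lambda_j$ is injective.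

**Step 4: contradiction.** Discarding null sets, assume that $\lambda_j(x,\xi)$ is an eigenvalue of $F_x(\xi)$ for all $(x,\xi)\in A'$. By Fubini, the set of $x$ whose section $A'_x$ has positive measure, and for which $F_x$ is as in Step 2, has positive measure. In particular it is uncountable. Fix such an $x$. Every $\xi\in A'_x$ satisfies $\lambda_j(x,\xi)=\ell_i(\xi)$ for some $i\le p$, so for some $i$ the set $A''_x=\{\xi\in A'_x:\lambda_j(x,\xi)=\ell_i(\xi)\}$ has positive measure. As $\ell_i$ is injective on $A''_x$, it is not constant, and by analyticity $\ell_i'$ has finitely many zeros on $[0,\frac1p]$. On some open interval free of zeros, $A''_x$ has positive measure, and $\ell_i$ is there a diffeomorphism onto its image. So $\lambda_j(x,A'_x)$ contains a measurable set of positive Lebesgue measure. For different $x$ these sets are disjoint, since $\lambda_j$ is injective on $A'$. But $\mathbb R$ does not contain uncountably many disjoint measurable sets of positive measure. Hence $m_D=\infty$ a.e., so $m_S=q\,m_D=\infty$ a.e., which is (A3).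 $\square$

## 13. Schwartz windows of finite multiplicity

We prove (D). Let $ab=p/q<1$ in lowest terms, with $U,V$ as in Section 11. The plan is to make $S$ a smooth function $s$ of the commuting unitaries $U^p=E_{qb}$ and $V^p=\mathcal T_{qa}$. A smooth $s$ on $\mathbb T^2$ has level curves, which produce infinite multiplicity, wherever $\nabla s\ne0$. So we make $\nabla s$ vanish on a set of positive measure, a product of Cantor sets, on which $s$ is nevertheless injective.

**Step 1: a smooth function of one variable, flat on a Cantor set.** Let $\mathcal C_0=[\frac18,\frac38]$ and obtain $\mathcal C_{n+1}$ from $\mathcal C_n$ by removing from the middle of each component an open interval of length $4^{-n-2}$. The total length removed is $\sum_n2^n4^{-n-2}=\frac18$. So each component of $\mathcal C_n$ has length at least $2^{-n-3}>4^{-n-2}$, the construction never stops, and $\mathcal C=\bigcap\mathcal C_n\subset(0,\frac12)$ is a Cantor set with $|\mathcal C|=\frac18$. Moreover $\mathcal C_n$ has $2^n$ components, each of length at most $2^{-n}$ with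 endpoints in $\mathcal C$.

Next we choose $h\in C^\infty(\mathbb R)$, $h\ge0$, vanishing exactly on $\mathcal C\cup(\mathbb R\setminus(0,\frac12))$, with all derivatives zero there. Let $(\alpha_j,\beta_j)$, $j\ge1$, be the components of $(0,\frac12)\setminus\mathcal C$, let $\chi(t)=e^{-1/(t(1-t))}$ on $(0,1)$ and $0$ elsewhere, and put $h=\sum_j\varepsilon_j\chi(\frac{x-\alpha_j}{\beta_j-\alpha_j})$ with $\varepsilon_j>0$ so small that $\varepsilon_j(\beta_j-\alpha_j)^{-j}\max_{i\le j}\sup|\chi^{(i)}|\le2^{-j}$. Since $\beta_j-\alpha_j<1$, the series of $i$-th derivatives converges uniformly for each $i$. Taylor's formula gives, with a constant $M$,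
$$h(x)\le M|x-c|^5\qquad(c\in\mathcal C,\ x\in\mathbb R).$$

Let $d(x)=h(x)-h(1-x)$ on $[0,1]$ and $\sigma(x)=\int_0^xd$. Then $d$ equals $h$ on $[0,\frac12]$, $d(1-x)=-d(x)$, and $d$ vanishes to infinite order at $0$ and $1$. So $\int_0^1d=0$, $\sigma$ extends to a smooth $1$-periodic function, and $\sigma(1-x)=\sigma(x)$. Since $\mathcal C$ contains no interval, $\sigma$ is strictly increasing on $[0,\frac12]$; in particular $\sigma\ge0$. Also $\sigma'=0$ exactly on $\mathcal C^*\cup\{0,\frac12\}$ (mod $1$), where $\mathcal C^*=\mathcal C\cup(1-\mathcal C)$. A component $I$ of $\mathcal C_n$ has an endpoint in $\mathcal C$ and length at most $2^{-n}$, so $|\sigma(I)|=\int_Ih\le M2^{-5n}$. Thus $\sigma(\mathcal C)$ is covered by $2^n$ intervals of length at most $M2^{-5n}$, for every $n$.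

**Step 2: choose a weight that makes a sum injective.** Let
$$\mathcal R=\left\{\frac{\alpha-\alpha'}{\beta-\beta'}:\alpha,\alpha',\beta,\beta'\in\sigma(\mathcal C),\ \beta\ne\beta'\right\}.$$
The set $\sigma(\mathcal C)^4$ is covered by $2^{4n}$ cubes of side $M2^{-5n}$. For two points of one cube with $|\beta-\beta'|\ge\frac1j$ at both, the numerators and the denominators differ by at most $2M2^{-5n}$ each. So the quotients differ by at most $(j+j^2\max\sigma)\,2M2^{-5n}$. Hence the part of $\mathcal R$ with $|\beta-\beta'|\ge\frac1j$ is covered by $2^{4n}$ intervals of total length at most $2^{-n}$ times a constant depending on $j$, and is null. So $\mathcal R$ is null. Choose $\kappa>0$ with $\kappa\notin\mathcal R$ and put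
$$s(x,y)=1+\frac{\sigma(x)+\kappa\sigma(y)}{(1+\kappa)\max\sigma}\in[1,2],$$
a smooth function on $\mathbb T^2$, written with period $1$ in $x$ and $y$. It is injective on $\mathcal C\times\mathcal C$: if $\sigma(x)-\sigma(x')=\kappa(\sigma(y')-\sigma(y))$ with $y\ne y'$, then $\sigma(y)\ne\sigma(y')$ and $\kappa\in\mathcal R$, a contradiction. So $y=y'$, then $\sigma(x)=\sigma(x')$ and $x=x'$.

**Step 3: show that $M_s$ on $L^2(\mathbb T^2)$ has multiplicity $4$ on a set of positive spectral measure.** Put $F=s(\mathcal C\times\mathcal C)$, which equals $s(\mathcal C^*\times\mathcal C^*)$ by the symmetry of $\sigma$. It is compact. It is null, since $\sigma(\mathcal C)+\kappa\sigma(\mathcal C)$ is covered by $4^n$ intervals of length at most $(1+\kappa)M2^{-5n}$. On the open set $\{\nabla s\ne0\}$ preimages of null sets under $s$ are null: locally $s$ can be taken as one of two smooth coordinates, and Fubini applies. The set $\{\nabla s=0\}=(\mathcal C^*\cup\{0,\frac12\})^2$ differs from $\mathcal C^*\times\mathcal C^*$ by a null set. Hence, up to null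 sets, $s^{-1}(F)=\mathcal C^*\times\mathcal C^*$. So the spectral subspace of $M_s$ for $F$ is $L^2(\mathcal C^*\times\mathcal C^*)$, and the reflections $x\mapsto1-x$, $y\mapsto1-y$, under which $s$ is invariant, identify it with $L^2(\mathcal C\times\mathcal C)\otimes\mathbb C^4$ with $M_s$ acting as $M_{s|_{\mathcal C\times\mathcal C}}\otimes1_4$. The map $s|_{\mathcal C\times\mathcal C}$ is a continuous injection of a compact set, thus a homeomorphism onto $F$, so $M_{s|_{\mathcal C\times\mathcal C}}\cong M_t$ on $L^2(F,\mu)$, where $\mu\ne0$ is the image of Lebesgue measure on $\mathcal C\times\mathcal C$. Therefore $m_{M_s}=4$ on $F$, and $F$ has positive spectral measure.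

**Step 4: a smooth tight window.** Since $a<1/b$, choose $\eta\in C_c^\infty(\mathbb R)$, $\eta\ge0$, supported in an interval of length at most $1/b$ and positive on an interval of length greater than $a$. Then $\sum_n\eta(\cdot-na)^2$ is smooth and strictly positive. Put
$$\gamma=\sqrt b\,\eta\Big(\sum_n\eta(\cdot-na)^2\Big)^{-1/2}\in C_c^\infty(\mathbb R).$$
Then $\sum_n|\gamma(\cdot-na)|^2=b$. Expanding $h\,\overline{\gamma(\cdot-na)}$ in exponentials on an interval of length $1/b$, $\sum_{m,n}|\langle h,E_{mb}\mathcal T_{na}\gamma\rangle|^2=\frac1b\int|h|^2\sum_n|\gamma(\cdot-na)|^2=\|h\|^2$. So $\{E_{mb}\mathcal T_{na}\gamma\}$ is a Parseval frame (the "painless" case). By (i), $e_\lambda=(ab)^{-1/2}\pi_\lambda\gamma$ is orthonormal; let $K$ be its closed span.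

**Step 5: the Schwartz window.** As $s\ge1$ is smooth, $\sqrt s=\sum_{k,l}y_{kl}e^{2\pi i(kx+ly)}$ with $(y_{kl})$ rapidly decreasing. Put
$$Y=\sum_{k,l}y_{kl}U^{pk}V^{pl}=\sqrt s\,(U^p,V^p),\qquad f=Y\gamma .$$
The series converges in norm, and $Y$ is positive with $1\le Y^2\le2$ by the functional calculus of the commuting unitaries $U^p,V^p$. Each Schwartz seminorm of $E_\varsigma\mathcal T_t\gamma$ grows at most polynomially in $(\varsigma,t)$, so the series for $f$ converges in the Schwartz space, and $f$ is a Schwartz function.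

The operators $U^p=E_{qb}$ and $V^p=\mathcal T_{qa}$ commute with all $E_{mb}\mathcal T_{na}$ (as they are among the $\pi_\lambda$) and with all $\pi_\lambda$ (Section 11). Hence so does $Y$. So $E_{mb}\mathcal T_{na}f=YE_{mb}\mathcal T_{na}\gamma$, and the system of $f$ has frame operator $S=Y\cdot1\cdot Y=Y^2=s(U^p,V^p)$, with $1\le S\le2$. It is a frame. By (11), $S\cong M_s\otimes1_{pq}$. As $s$ is not constant, $S$ is not scalar and the frame is not tight. It is not a Riesz basis: otherwise $\{E_{mb}\mathcal T_{na}\gamma\}=Y^{-1}\{E_{mb}\mathcal T_{na}f\}$ would be a Parseval Riesz basis, whose elements have norm $1$ by Section 1, whereas $\|\gamma\|^2=ab<1$.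

**Step 6: compare $S$ and $G$.** Here $w_\lambda=(ab)^{-1/2}\pi_\lambda Y\gamma=Ye_\lambda$, so $\langle w_\mu,w_\lambda\rangle=\langle Se_\mu,e_\lambda\rangle$. Thus $G\cong S|_K=s(U^p|_K,V^p|_K)$. From $\pi_{(m,n)}=U^mV^n$ and the centrality of $V^p$, $U^pe_{(m,n)}=e_{(m+p,n)}$ and $V^pe_{(m,n)}=e_{(m,n+p)}$. These are the translations of $\ell^2(\mathbb Z^2)$ by $(p,0)$ and $(0,p)$. Splitting $\mathbb Z^2$ into the $p^2$ cosets of $p\mathbb Z^2$ and applying Fourier series on each, the pair is of Haar type on $\mathbb T^2$ with multiplicity $p^2$. So $G\cong M_s\otimes1_{p^2}$. By Step 3, on the set $F$ of positive spectral measure,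
$$m_S=4pq\ne4p^2=m_G .$$
Hence $S$ and $G$ are not unitarily equivalent. The adjoint system $w$ is a Riesz sequence by (i), so by Lemma 1(a) it is not a weak R-dual of the frame. This proves (D) and completes the proof of Theorem 2. $\square$
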